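# Nonfree actions on homology 3-spheres by finite groups outside $\mathrm{SO}(4)$

## 1. Homology spheres, actions, Milnor groups

All groups that act are finite.

**Definition 1.** A homology 3-sphere is a closed 3-manifold $M$ with $H_*(M;\mathbb Z)\cong H_*(S^3;\mathbb Z)$.

For a closed connected oriented 3-manifold it is enough that $H_1(M)=0$, since then $H_2(M)\cong H^1(M)\cong\mathrm{Hom}(H_1(M),\mathbb Z)=0$. Example: the binary icosahedral group $I^*\subset S^3$ (unit quaternions) is perfect of order 120, so $H_1(S^3/I^*)=(I^*)^{ab}=0$, and $S^3/I^*$ is a homology 3-sphere that is not $S^3$. A lens space with fundamental group $\mathbb Z_n$, $n>1$, is not a homology 3-sphere.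

**Definition 2.** Actions are smooth (or locally linear) and faithful. An action is free if no nontrivial element has a fixed point, and nonfree otherwise.

Example: let $\xi$ be a primitive $m$-th root of unity, $m>1$. On $S^3\subset\mathbb C^2$ the map $(z,w)\mapsto(\xi z,\xi w)$ generates a free action of $\mathbb Z_m$, and $(z,w)\mapsto(\xi z,w)$ a nonfree one, with fixed circle $z=0$. Every finite subgroup of $\mathrm{SO}(4)$ acts on $S^3$.

**Definition 3.** For pairwise coprime positive integers $a,b,c$ with $b,c$ odd and $a>b>c\ge1$, the Milnor group $Q(8a,b,c)$ is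
$$\langle x,y,z\mid x^2=(xy)^2=y^{2a},\ z^{bc}=1,\ xzx^{-1}=z^r,\ yzy^{-1}=z^{-1}\rangle ,\qquad r\equiv-1\ (b),\ r\equiv1\ (c).$$
It has order $8abc$.

Example: for $(a,b,c)=(5,3,1)$ one has $r\equiv-1$ mod $3$, and $Q(40,3,1)$ is a group of order $120$ in which both $x$ and $y$ invert the element $z$ of order $3$.

The following background is quoted from Bruno P. Zimmermann, "On finite simple groups acting on homology spheres with small fixed point sets", arXiv:1405.7220 (2014).

1. By results of Milgram, some of the groups $Q(8a,b,c)$ admit a free action on a homology 3-sphere.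
2. None of the groups $Q(8a,b,c)$ is isomorphic to a subgroup of $\mathrm{SO}(4)$, and none admits any action on $S^3$. Hence the class of finite groups acting on homology 3-spheres is strictly larger than the class of finite subgroups of $\mathrm{SO}(4)$.
3. The groups $Q(8a,b,c)$ admit no nonfree action on a homology 3-sphere.
4. If a finite group admits a free action on a homology 3-sphere but not on $S^3$, then it is one of the groups $Q(8a,b,c)$ with $a$ odd.

So a group other than the Milnor groups that acts on a homology 3-sphere and does not embed in $\mathrm{SO}(4)$ would have only nonfree actions. Are there such groups? Precisely: does there exist a finite group which admits a nonfree, orientation-preserving action on a homology 3-sphere but is not isomorphic to a subgroup of $\mathrm{SO}(4)$? The answer is yes, and these groups do it.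

**Definition 4.** For pairwise distinct odd primes $u_1,u_2,u_3$ let
$$G(u_1,u_2,u_3)=A\rtimes V,\quad A=\langle a_1\rangle\times\langle a_2\rangle\times\langle a_3\rangle\cong\mathbb Z_{u_1}\times\mathbb Z_{u_2}\times\mathbb Z_{u_3},\quad V=\{1,t_1,t_2,t_3\}\cong\mathbb Z_2^2,$$
where $t_i$ centralizes $a_i$ and inverts $a_j$ for $j\neq i$.

This is consistent: $t_it_j$ inverts $a_i$ and $a_j$ and inverts $a_k$ twice, so it acts as $t_k$. Example: $G(11,31,5)$ has order $4\cdot11\cdot31\cdot5=6820$.

From now on "action" means smooth, faithful and orientation-preserving.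

**Theorem 1.** Let $p\ne q$ be primes with $p\equiv q\equiv3\pmod4$ and either $p\equiv q\equiv1\pmod5$ or $p\equiv q\equiv-1\pmod5$. Then $G(p,q,5)$ admits a nonfree orientation-preserving smooth action on a homology 3-sphere, in which the subgroup $V$ has a fixed point, and it is not isomorphic to a subgroup of $\mathrm{SO}(4)$. By Dirichlet's theorem there are infinitely many such groups, for example $G(11,31,5)$.

**Theorem 2.** Let $p\ne q$ be primes $\equiv3\pmod4$. Then $G(p,q,5)$ acts on some homology 3-sphere if and only if $p\equiv q\equiv1$ or $p\equiv q\equiv-1\pmod5$. Every such action is nonfree, since $\mathbb Z_2^2$ does not act freely on a homology sphere.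

Theorem 1 answers the question and is proved in Sections 2–8. Section 9 proves the converse.

## 2. Two cyclic factors are linear, three are not

Start with two factors: $(\mathbb Z_{u_1}\times\mathbb Z_{u_2})\rtimes V$, with $t_1$ inverting only $a_2$, $t_2$ inverting only $a_1$, $t_3$ inverting both. This is $D_{u_1}\times D_{u_2}$, where $D_u\subset\mathrm O(2)$ is dihedral of order $2u$. Let it act on $\mathbb R^2\otimes\mathbb R^2=\mathbb R^4$ by $(g,h)\mapsto g\otimes h$. Since $\det(g\otimes h)=\det(g)^2\det(h)^2=1$, this lands in $\mathrm{SO}(4)$. If $g\otimes h=1$, then $g$ and $h$ are scalars, so $g=h=\pm1$, and $-1\notin D_u$ because $u$ is odd. So the representation is faithful. With $\rho$ a reflection and $e$ its fixed vector, $t_2=\rho\otimes1$ has eigenvalues $1,1,-1,-1$, so the action on $S^3$ is nonfree, and $V$ fixes $e\otimes e$. Two factors give nothing new. Three do.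

Two textbook facts are used. By Smith theory, if $\mathbb Z_\ell$, $\ell$ an odd prime, acts on a homology 3-sphere, its fixed set is empty or a circle (a mod $\ell$ homology sphere of even codimension). And near a fixed point a finite smooth action is linear in suitable coordinates. In particular, on a connected manifold an element that fixes a point and has trivial differential there is trivial.

**Lemma 3.** If $G=G(u_1,u_2,u_3)$ acts on a homology 3-sphere $M$, then $A$ acts freely.

*Proof.* Otherwise some subgroup $\mathbb Z_\ell=\langle a_i\rangle$ has a fixed point, so its fixed set is a circle $K$. As $\langle a_i\rangle$ is normal in $G$, the group $G$ preserves $K$. Let $G_0$, of index at most $2$, be the subgroup preserving the orientation of $K$, and $C$ the kernel of $G_0$ acting on $K$.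

An element of $C$ fixes $K$ pointwise and preserves orientation, so it rotates each normal plane of $K$. The angle depends continuously on the point and takes finitely many values, so it is constant, and it determines the element. So $C$ is cyclic. Elements $g\in G_0$ preserve the orientation of the normal bundle, so $gcg^{-1}$ and $c$ have the same angle. Hence $C$ is central in $G_0$. The group $G_0/C$ acts faithfully and orientation-preservingly on a circle, so it is cyclic. A group with a central subgroup and cyclic quotient is abelian, so $G_0$ is abelian.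

But $G_0$ has index at most $2$, so it contains $A$ (odd order) and has order at least $2|A|$. So it contains some $at_i$ with $a\in A$, which acts nontrivially on $A$. Contradiction. $\square$

**Lemma 4.** $G(u_1,u_2,u_3)$ is not isomorphic to a subgroup of $\mathrm{SO}(4)$.

*Proof.* Suppose it is. By Lemma 3, $A$ acts freely on $S^3$. Let $\alpha$ generate $A$, of order $m=u_1u_2u_3$. No nontrivial power of $\alpha$ has eigenvalue $1$, so the eigenvalues are $\xi^{\pm1},\xi'^{\pm1}$ with $\xi,\xi'$ primitive $m$-th roots of unity. Write $t_i\alpha t_i^{-1}=\alpha^{s_i}$. Then $s_i\equiv1$ mod $u_i$ and $s_i\equiv-1$ mod $u_j,u_k$, so $s_i\not\equiv\pm1$ mod $m$. Conjugate matrices have the same eigenvalues, so $\xi^{s_i}\in\{\xi^{\pm1},\xi'^{\pm1}\}$. As $\xi$ is primitive, $\xi^{s_i}\neq\xi^{\pm1}$. So $\xi^{s_i}=\xi'^{\pm1}$ for each $i$, and therefore $s_1\equiv\pm s_2$. Then $s_3\equiv s_1s_2\equiv\pm s_1^2\equiv\pm1$ mod $m$. Contradiction. $\square$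

So we need a nonlinear action, and $A$ must act freely in it. If $M$ is a homology sphere with such an action and $N=M/A$, then $\pi_1(M)$ is perfect, hence contained in $[\pi_1(N),\pi_1(N)]$, so $H_1(N)=A$. We look for a 3-manifold $N$ with $H_1(N)=A$ on which $V$ acts, with $t_i$ acting on $H_1(N)$ as on $A$.

## 3. Surgery on the 3-torus

From here to the end of Section 8, $p,q$ are as in Theorem 1, $u_1=p$, $u_2=q$, $u_3=5$, and $G=G(p,q,5)$. Indices are mod 3, and $\{i,j,k\}=\{1,2,3\}$. Note that all $u_i\ge5$.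

### 3.1 Cyclotomic notation

Let $\zeta_i$ be a primitive $u_i$-th root of unity and $X_i=\zeta_i+\zeta_i^{-1}$. For $S\subset\{1,2,3\}$ let $\mathbb Q(\zeta_S)=\mathbb Q(\zeta_i:i\in S)$, with ring of integers $\mathbb Z[\zeta_S]$. Its Galois group is $\prod_{i\in S}(\mathbb Z/u_i)^*$. Let $k_S=\mathbb Q(X_i:i\in S)$, the fixed field of all sign changes $\zeta_i\mapsto\zeta_i^{\pm1}$, and $O_S=\mathbb Z[\zeta_S]\cap k_S$, its ring of integers. $V$ acts on $\mathbb Q(\zeta_S)$ as on $A$: $t_i$ fixes $\zeta_i$ and inverts $\zeta_j,\zeta_k$. The bar is complex conjugation. We write $R_\ell=\mathbb Z_\ell\otimes R$.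

Standard facts: $2-X_i=(1-\zeta_i)(1-\zeta_i^{-1})$ and $N_{k_i/\mathbb Q}(2-X_i)=u_i$. Next, $\mathbb Z[\zeta_i]/(1-\zeta_i)=\mathbb F_{u_i}$. For $k\ge1$ prime to $u_i$ the element $(1-\zeta_i^k)/(1-\zeta_i)=1+\zeta_i+\dots+\zeta_i^{k-1}$ is a unit. Finally, $1-\xi$ is a unit if $\xi\ne1$ is a root of unity whose order is not a prime power.

We write $x\equiv y\ [i]$ for congruence modulo $(1-\zeta_i)\mathbb Z[\zeta_{123}]$, or in the localization or completion at $u_i$. Since $\mathbb Z[\zeta_{123}]$ is free over $\mathbb Z[\zeta_S]$, this ideal meets $\mathbb Z[\zeta_S]$ in $(1-\zeta_i)\mathbb Z[\zeta_S]$ if $i\in S$. If $i\notin S$ it meets it in $u_i\mathbb Z[\zeta_S]$, because $\mathbb Z[\zeta_{S\cup i}]/(1-\zeta_i)=\mathbb Z[\zeta_S]/u_i$. Automorphisms of $\mathbb Q(\zeta_{123})$ preserve the ideals $(1-\zeta_i)$. Example: $\zeta_i\equiv1$, $X_i\equiv2\ [i]$, and $1+\zeta_i+\dots+\zeta_i^{k-1}\equiv k\ [i]$.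

For a sign $\sigma\in\{\pm1\}$ put
$$\beta_i=\sigma u_ju_k-(2-X_i)\in O_i. \tag{1}$$
**The element $\beta_i$ is prime to $2\cdot5pq$.** Modulo $(1-\zeta_i)$ it is $\sigma u_ju_k\ne0$. Modulo $u_j$ it is $-(2-X_i)$, a unit there because $2-X_i$ divides $u_i$. The same holds for $u_k$. Modulo $2$,
$$\beta_i\equiv1+X_i\equiv X_i-1=\zeta_i^{-1}\,\frac{\zeta_i^3+1}{\zeta_i+1}, \tag{2}$$
a unit, since $\zeta_i^m+1=(1-\zeta_i^{2m})/(1-\zeta_i^m)$ is a unit for $m$ prime to $u_i$, and $u_i\ne3$.

### 3.2 The manifolds $N_0$ and $M_0$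

Let $T^3=\mathbb R^3/\mathbb Z^3$, and let $V$ act by the diagonal $\pm1$ matrices of determinant 1, $t_1=\mathrm{diag}(1,-1,-1)$ and so on. Take
$$C_1=\{(s,0,\tfrac12)\},\quad C_2=\{(\tfrac12,s,0)\},\quad C_3=\{(0,\tfrac12,s)\}.$$
These circles are disjoint, because each two of them differ in a constant coordinate. They are $V$-invariant since $-\frac12=\frac12$ in $\mathbb R/\mathbb Z$. The orientation-preserving map $f(x,y,z)=(z,x,y)$ sends $C_1\to C_2\to C_3\to C_1$ and preserves the orientations given by $s$. Let $P_i$ be the round tubular neighborhoods of $C_i$ of small radius $d$, permuted by $f$, and $E=T^3-\bigcup\mathrm{int}\,P_i$. On $\partial P_i$ let $c_i$ be the product parallel and $m_i$ the meridian of $C_i$.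

The torus $\{x=\frac14\}$ meets only $C_1$, once, so $m_1$ bounds a punctured torus in $E$. Likewise $m_2,m_3$ vanish in $H_1(E)$. The map $H_1(E)\to H_1(T^3)$ is onto with kernel generated by the $m_i$, so $H_1(E)=H_1(T^3)=\mathbb Z^3$ with basis $c_1,c_2,c_3$. Glue solid tori $W_i$ with meridians $m_i+u_ic_i$:
$$N_0=E\cup W_1\cup W_2\cup W_3,\qquad H_1(N_0)=\mathbb Z^3/(u_ic_i)=A\quad(c_i\leftrightarrow a_i).$$

**$V$ acts on $N_0$.** On $\partial P_1$ use linear coordinates $(s,\omega)\in(\mathbb R/\mathbb Z)^2$ along $c_1$ and $m_1$. Then $t_1$ is $(s,\omega+\frac12)$, $t_2$ is $(-s,-\omega)$ and $t_3$ is $(-s,\frac12-\omega)$. So every element of $V$ acts as $w\mapsto\pm w+\mathrm{const}$, and by symmetry also on $\partial P_2,\partial P_3$. Maps of this form keep the form in any other basis of the lattice, in particular in $(m_i+u_ic_i,c_i)$ with coordinates $(a,b)$. On $W_i=D^2\times S^1\ni(\rho e^{2\pi\sqrt{-1}a},b)$ they extend by the same formula for every $\rho$: rotations in both factors for the sign $+$, reflections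 in both for the sign $-$. This is compatible with composition and preserves orientation. So $V$ acts smoothly on $N_0$, and $t_i$ acts on $H_1(N_0)=A$ as in $G$. The point $x_0=(0,0,0)\in E$ is fixed by $V$.

**$G$ acts on the $A$-cover.** Let $M_0\to N_0$ be the cover given by $\pi_1(N_0)\to H_1(N_0)=A$. All lifts of elements of $V$ form an extension of $V$ by $A$ with the given action. It splits because $|V|$ and $|A|$ are coprime. So $G$ acts on $M_0$, smoothly, faithfully and orientation-preservingly, and $A$ acts freely. Over $x_0$ fix a point. Each $t\in V$ has exactly one lift fixing it, and these lifts form a complement of $A$, which we take as $V$. So $V$ has a fixed point in $M_0$.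

**Every involution $g\in G$ has a fixed point with stabilizer exactly $\langle g\rangle$.** By Sylow, $g$ is conjugate into $V$, so it has fixed points, and its fixed set is 1-dimensional. A point stabilizer meets $A$ trivially, so it embeds in $V$. Where it is $\mathbb Z_2^2$, it acts on the tangent space as the diagonal $\pm1$ matrices of determinant 1, so such points are isolated in the fixed set of $g$. Hence other points remain.

### 3.3 The homology of $M_0$

**Proposition 5.** $T:=H_1(M_0;\mathbb Z)$ is finite of order prime to $2\cdot5pq$. As a $\mathbb Z[G]$-module $T=T_1\oplus T_2\oplus T_3$, where $a_j,a_k$ act trivially on $T_i$, $a_i$ acts so that $T_i$ is a $\mathbb Z[\zeta_i]$-module isomorphic to $\mathbb Z[\zeta_i]/(\beta_i)$, and $t_i$ acts on $T_i$ as $-1$. Here $\sigma$ is a sign independent of $i$.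

We use homology with twisted coefficients. For $\chi:\pi_1(X)\to R^*$, the groups $H_*(X;R_\chi)$ are the homology of $R\otimes_{\mathbb Z[\pi_1]}C_*(\tilde X)$. Example: for a circle whose generator acts by $a\in R^*$ one gets $H_0=R/(a-1)$ and $H_1=\ker(a-1)$, both $0$ if $a-1$ is invertible. By Künneth, $S^1\times Y$ has zero homology if the $S^1$-factor acts by such an $a$.

**Step 1: set-up.** We fix coefficients in which the cover can be analyzed one character at a time. Let $R$ be $\mathbb Z[\frac1{5pq},\zeta_S]$, or $\mathbb Z_{(\ell)}[\zeta_S]$ with $\ell\in\{p,q,5\}$, $\ell\ne u_i$ for $i\in S$. Then $1-\zeta_i$ is invertible in $R$ for $i\in S$. Let $\chi:A\to R^*$ send $a_i\mapsto\zeta_i$ for $i\in S$ and $a_i\mapsto1$ otherwise. It gives a local system $R_\chi$ on $N_0$. On $E$ it factors through $H_1(E)=H_1(T^3)$, so it also extends over $T^3$. Let $S\neq\emptyset$. Then $H_*(T^3;R_\chi)=0$, and for $i\in S$ the spaces $P_i$, $W_i$, $\partial P_i$ have zero homology, since the class $c_i$ (which generates $\pi_1(P_i)$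 and $\pi_1(W_i)$ and is a circle factor of $\partial P_i$) acts by $\zeta_i$. For $i\notin S$ the system is trivial on these three spaces.

**Step 2: $|S|=3$.** This character contributes nothing. Removing the $P_i$ and gluing the $W_i$ changes no homology, so $0=H_*(T^3)=H_*(E)=H_*(N_0)$ with coefficients $R_\chi$.

**Step 3: $|S|=2$.** We show that $H_1(N_0;R_\chi)=0$. Let $S=\{1,2\}$ and $E_3=T^3-\mathrm{int}\,P_3$. Then $H_*(E)=H_*(E_3)=H_*(E\cup W_1\cup W_2)$. Mayer–Vietoris for $T^3=E_3\cup P_3$ and $H_*(T^3)=0$ give an isomorphism $Rm_3\oplus Rc_3=H_1(\partial P_3)\to H_1(E_3)\oplus H_1(P_3)$. In $H_1(P_3)=R$ the class $m_3$ goes to $0$ and $c_3$ to a generator. So the kernel $Rm_3$ of the second coordinate maps isomorphically to $H_1(E_3)$, that is, $H_1(E_3)=Rm_3$ is free. The parallel $\{(0,\frac12+d,s)\}$ of $C_3$, moved once around in the $x$-direction, sweeps an annulus in $E_3$. So $(\zeta_1-1)c_3=0$, and $c_3=0$. Now glue $W_3$ to $E\cup W_1\cup W_2$. Since $H_0(\partial W_3)\to H_0(W_3)$ is injective and $H_1(\partial W_3)\to H_1(W_3)$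 is onto with kernel $R(m_3+u_3c_3)$, Mayer–Vietoris gives
$$H_1(N_0;R_\chi)=Rm_3/(m_3+u_3c_3)=Rm_3/(m_3)=0 .$$
This holds for arbitrary $u$'s. The map $f$ carries $(C_i,c_i,m_i)$ to $(C_{i+1},c_{i+1},m_{i+1})$ and $N_0$ to the same construction with cyclically permuted $u$'s, so $\{2,3\}$ and $\{3,1\}$ follow.

**Step 4: $|S|=1$.** Here the homology is $R/(\beta_i)$. Let $S=\{1\}$ and $E_{23}=T^3-\mathrm{int}(P_2\cup P_3)$. As in Step 3, $H_1(E)=H_1(E_{23})=Rm_2\oplus Rm_3$ is free, and
$$H_1(N_0;R_\chi)=(Rm_2\oplus Rm_3)/(m_2+u_2c_2,\ m_3+u_3c_3).$$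
We must express $c_2,c_3$ by $m_2,m_3$. Pass to the cover $\mathbb R\times T^2$ with deck transformation $\tau:x\mapsto x+1$, and the lifts $\tilde C_2$ at $x=\frac12$, $\tilde C_3$ at $x=0$, at which the classes $m_2,c_2,m_3,c_3$ are taken. Here $\tau$ acts on $R_\chi$-homology as $\zeta_1$ or $\zeta_1^{-1}$, according to conventions, and the result will be symmetric.

The annulus $\{(x,s,d):\frac12\le x\le\frac32\}$ runs from a parallel of $\tilde C_2$ to its $\tau$-translate. It misses the open tubes around the lifts of $C_2$, and meets the lifts $\{(n,\frac12,s')\}$ of $C_3$ once, at $x=1$, in $\tau\tilde C_3$. The annulus $\{(x,\frac12+d,s):0\le x\le1\}$ runs from a parallel of $\tilde C_3$ to its translate, misses the tubes around the lifts of $C_3$, and meets the lifts $\{(n+\frac12,s',0)\}$ of $C_2$ once, in $\tilde C_2$. So with signs $e,e'=\pm1$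
$$(\tau-1)c_2=e\,\tau m_3,\qquad(\tau-1)c_3=e'm_2 .$$
Eliminating $m_2=-u_2c_2=-u_2e\frac{\tau}{\tau-1}m_3$, the module is generated by $m_3$ with the one relation given by the factor
$$1-u_2u_3ee'\frac{\tau}{(\tau-1)^2}=1+\frac{ee'u_2u_3}{2-X_1}=-\frac{\beta_1}{2-X_1},\qquad\sigma:=-ee',$$
because $(\tau-1)^2/\tau=\tau+\tau^{-1}-2=X_1-2$. As $2-X_1$ is invertible in $R$, $H_1(N_0;R_\chi)\cong R/(\beta_1)$, generated by $m_3$. The signs $e,e'$ do not depend on the $u$'s, so $f$ gives the same for $i=2,3$ with the same $\sigma$. From now on $\sigma$ is this sign.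

**Step 5: the action of $t_i$.** We show that it is $-1$ on the module of Step 4. Take $R=\mathbb Z[\frac1{5pq},\zeta_1]$. The map $(x,y,z)\mapsto(x,-y,-z)$ on $\mathbb R\times T^2$ induces an involutive lift of $t_1$ to the $\mathbb Z_p$-cover $M_0/\langle a_2,a_3\rangle$ of $N_0$. It commutes with $\tau$. It maps $\tilde C_3=\{(0,\frac12,s)\}$ to itself reversing its direction, and preserves orientation, so it sends $m_3$ to $-m_3$. Hence it acts on $R/(\beta_1)$, generated by $m_3$, as $-1$. The element $t_1\in V\subset G$ also induces an involutive lift of $t_1$ on this cover. All lifts of $t_1$ there commute with $a_1$ and differ by powers of $a_1$. As $p$ is odd, only one of them is an involution, so the two agree. Similarly for $i=2,3$.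

**Step 6: assembling away from $5pq$.** Since $\mathbb Z[\frac1u][x]/(x^u-1)=\mathbb Z[\frac1u]\times\mathbb Z[\frac1u,\zeta_u]$ for a prime $u$, tensoring gives $\mathbb Z[\frac1{5pq}][A]=\prod_S\mathbb Z[\frac1{5pq},\zeta_S]$. So $H_1(M_0;\mathbb Z[\frac1{5pq}])=\bigoplus_SH_1(N_0;\mathbb Z[\frac1{5pq},\zeta_S]_\chi)$, with $S=\emptyset$ contributing $A\otimes\mathbb Z[\frac1{5pq}]=0$. The summand of $\{i\}$ is the part where $a_j,a_k$ act trivially and $a_i$ has no fixed vectors. As $u_ju_k$ is invertible, it maps isomorphically to the corresponding summand for $M_0/\langle a_j,a_k\rangle$, so $t_i$ acts on it by $-1$. As $\beta_i$ is prime to $5pq$, we get $H_1(M_0;\mathbb Z[\frac1{5pq}])\cong\bigoplus_i\mathbb Z[\zeta_i]/(\beta_i)$. This is finite, and of odd order as $\beta_i$ is a unit mod $2$.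

**Step 7: no torsion at $\ell\in\{p,q,5\}$.** We show $H_1(M_0;\mathbb F_\ell)=0$, so that $T=T\otimes\mathbb Z[\frac1{5pq}]$. Say $\ell=u_1$; the other cases are identical. Let $\pi=\pi_1(M_0/\langle a_1\rangle)$. As $u_2u_3$ is invertible in $\mathbb Z_{(\ell)}$, $\pi^{ab}\otimes\mathbb Z_{(\ell)}=\bigoplus_{S\subset\{2,3\}}H_1(N_0;\mathbb Z_{(\ell)}[\zeta_S]_\chi)$. The term with $|S|=2$ vanishes by Step 3. The terms $\mathbb Z_{(\ell)}[\zeta_i]/(\beta_i)$, $i=2,3$, vanish because $\beta_i$ is a unit mod $u_1$. The term $S=\emptyset$ is $A\otimes\mathbb Z_{(\ell)}=\mathbb Z/\ell$. Let $K=\pi_1(M_0)\lhd\pi$, of index $\ell$, and $K'=[K,K]K^\ell$. Then $\pi/K'$ is a finite $\ell$-group with abelianization of order at most $\ell$, so it is cyclic of order at most $\ell$. Hence $K'=K$, that is, $H_1(M_0;\mathbb F_\ell)=0$. $\square$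

### 3.4 $M_0$ is never a homology sphere

The first hope is that $M_0$ itself will do. That would need all $\beta_i$ to be units. But $2-X_i$ and its conjugates lie in $(0,4)$ and $u_ju_k\geq15$, so every conjugate of $\beta_i$ has absolute value greater than $11$, and no $\beta_i$ is a unit. For $(11,31,5)$ the element $2-X_3$ has trace $5$ and norm $5$, so $N_{k_3/\mathbb Q}(\beta_3)=341^2-5\cdot341\,\sigma+5$, which is $114581$ or $117991$, and $T_3$ has the square of this number as its order. So $T\ne0$ must be killed by further surgery that respects $G$.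

## 4. Linking matrices over $\mathbb Z[G]$

**Definition 5.** Let $M_0$ be an oriented rational homology 3-sphere. For disjoint 1-cycles $x,y$ with $nx=\partial c$, $n\ne0$, put $\mathrm{lk}(x,y)=\frac1n\,c\cdot y\in\mathbb Q$. Modulo $\mathbb Z$ it depends only on the classes, and gives the linking form $\mathrm{link}:T\times T\to\mathbb Q/\mathbb Z$ on $T=H_1(M_0)$, which is symmetric and nondegenerate.

Example, with the trivial group. Let $M_0$ arise from $S^3$ by replacing a neighborhood of an unknot (meridian $\mu$, longitude $\lambda_0$) by a solid torus with meridian $n\mu+\lambda_0$, $n\geq2$. Let $J$ be its core. Its complement has $H_1=\mathbb Z\mu$ with $\lambda_0=0$, so $H_1(M_0)=\mathbb Z/n$. The parallels of $J$ are, up to orientation, $J^+_k=\mu+k(n\mu+\lambda_0)$. Now $\mathrm{lk}(J,\lambda_0)=0$, and $n\mu+\lambda_0$ bounds a disc meeting $J$ once, with some sign $e$, so $\mathrm{lk}(J,\mu)=e/n$ and $\mathrm{lk}(J,J_k^+)=e(1+kn)/n$. Surgery on $J$ with this framing gives a manifold with $H_1=\mathbb Z/(1+kn)$.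 It is a homology sphere for $k=0$, where the linking number is exactly $e/n$, the inverse of the integer $en$ presenting the form. For $k=1$ the linking number has the same class mod $\mathbb Z$, but $H_1=\mathbb Z/(n+1)$. Killing $T$ is not enough: the linking number itself must be the inverse of an integer matrix.

Now put $\Lambda=\mathbb Z[G]$, $B=\mathbb Q[G]$, with the involution $g^*=g^{-1}$. For matrices $H^*$ is the conjugate transpose. On $T=H_1(M_0)$ define
$$\lambda(a,b)=\sum_{g\in G}\mathrm{link}(a,gb)\,g\in B/\Lambda .$$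
As $G$ preserves $\mathrm{link}$, substitution gives $\lambda(ga,hb)=g\lambda(a,b)h^{-1}$ and $\lambda(b,a)=\lambda(a,b)^*$. It is nondegenerate: if $\lambda(a,b)=0$ for all $b$, the coefficients at $1$ give $\mathrm{link}(a,b)=0$ for all $b$, so $a=0$.

**Definition 6.** A hermitian $H=H^*\in M_n(\Lambda)\cap GL_n(B)$ defines the discriminant form $(a,b)\mapsto aH^{-1}b^*\in B/\Lambda$ on $\Lambda^n/\Lambda^nH$ (row vectors).

It is well defined since $(xH)H^{-1}b^*=xb^*$ and $aH^{-1}(yH)^*=ay^*$. Example: for $\mathbb Z[\mathbb Z_2]$ and $n=1$, $H=x+yg$ acts as $x+y$ and $x-y$ in the two characters, so the two values are congruent mod $2$. Such congruences between components will be the main difficulty.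

**Lemma 6.** If $(T,\lambda)\cong(\Lambda^n/\Lambda^nH,\ aH^{-1}b^*)$ for some such $H$, then equivariant surgery on $M_0$ along $n$ free orbits of circles yields a homology 3-sphere $M$ with a faithful smooth orientation-preserving $G$-action for which $V$ has a fixed point.

*Proof.* Let $\varphi:\Lambda^n\to T$ be the induced surjection, with kernel $\Lambda^nH$.

**Step 1: circles.** We represent the generators by circles with disjoint translates. Let $M_0^{reg}$ be the complement of the set of points with nontrivial stabilizer. That set has codimension 2, so $M_0^{reg}$ is connected and $\pi_1(M_0^{reg})\to H_1(M_0)$ is onto. By general position there are circles $J_1,\dots,J_n\subset M_0^{reg}$ with $[J_i]=\varphi(e_i)$ whose images in the 3-manifold $M_0^{reg}/G$ are embedded and disjoint. As $G$ acts freely on $M_0^{reg}$, all translates $gJ_i$ are disjoint. We call their union the link. Choose parallels $J_i^+$ and give $gJ_i$ the parallel $gJ_i^+$. Put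
$$L_{ij}=\sum_g\mathrm{lk}(J_i,gJ_j)\,g\in B,$$
with $J_i^+$ used for the coefficient of $1$ when $i=j$. Then $L=L^*$, since $\mathrm{lk}(J_j,gJ_i)=\mathrm{lk}(J_i,g^{-1}J_j)$. And $L\equiv H^{-1}$ mod $M_n(\Lambda)$, since $\lambda(\varphi(e_i),\varphi(e_j))=(H^{-1})_{ij}$ mod $\Lambda$ and linking numbers mod $\mathbb Z$ give the linking form. The goal of Steps 2–5 is to reach $L=H^{-1}$ exactly.

**Step 2: band sums.** This is the tool that changes $L$ by integral amounts. Let $\mu\subset M_0^{reg}$ be a circle that is null-homologous in $M_0$, and $b$ a band in $M_0^{reg}$ from $J_i$ to $\mu$, such that the images of $\mu$ and $b$ in $M_0^{reg}/G$ are embedded, and disjoint from the image of the link and from each other except for the attaching arcs. Such bands exist, by connectedness of $M_0^{reg}$ and general position. Let $J_i'$ be the band sum. Then $[J_i']=[J_i]$. Since $\partial b=J_i'-J_i-\mu$ and $b$ is disjoint from its translates and the other curves,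
$$\mathrm{lk}(J_i',hJ_k)=\mathrm{lk}(J_i,hJ_k)+\mathrm{lk}(\mu,hJ_k)\quad(k\neq i),$$
$$\mathrm{lk}(J_i',hJ_i')=\mathrm{lk}(J_i,hJ_i)+\mathrm{lk}(\mu,hJ_i)+\mathrm{lk}(J_i,h\mu)+\mathrm{lk}(\mu,h\mu)\quad(h\ne1).$$
Give $J_i'$ any framing; the coefficient of $1$ in $L_{ii}$ is reset in Step 5.

**Step 3: entries with $i\ne j$, or $i=j$ and $g^2\ne1$.** We change such coefficients by $\pm1$. Let $\mu$ be a small meridian circle of $gJ_j$. It bounds a small disc meeting the link in one point of $gJ_j$ and disjoint from $h\mu$ for $h\neq1$. So $\mathrm{lk}(\mu,h\mu)=0$ for $h\ne1$, and $\mathrm{lk}(\mu,hJ_k)=\pm1$ if $(k,h)=(j,g)$ and $0$ otherwise. If $i\ne j$, the coefficient of $g$ in $L_{ij}$ changes by $\pm1$, sign at choice, and $L_{ji}=L_{ij}^*$ accordingly. If $i=j$, then $\mathrm{lk}(J_i,h\mu)=\mathrm{lk}(\mu,h^{-1}J_i)$, so the coefficients of $g$ and $g^{-1}$ in $L_{ii}$ both change by the same $\pm1$. Nothing else changes except possibly the framing coefficient.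

**Step 4: $i=j$ and $g$ an involution.** The move of Step 3 would change the coefficient of $g$ by $\pm2$; we need $\pm1$. Here the fixed points of $g$ are used. Take a fixed point $P$ with stabilizer exactly $\langle g\rangle$ (Section 3.2), and a small invariant ball $\mathcal B$ around $P$ with coordinates $(z,s)\in\mathbb C\times\mathbb R$ in which $g(z,s)=(-z,s)$, disjoint from the link and from $h\mathcal B$ for $h\notin\langle g\rangle$. On the torus $\{((R+\rho\cos\omega)e^{\sqrt{-1}\vartheta},\rho\sin\omega)\}$, $0<\rho<R$ small, which is disjoint from the axis, $g$ acts by $\vartheta\mapsto\vartheta+\pi$. Let $\mu$ be the curve $\omega=\vartheta$ or the curve $\omega=-\vartheta$. Then $\mu\subset M_0^{reg}$, and $g\mu$ is the curve $\omega=\pm(\vartheta-\pi)$, a disjoint parallel of $\mu$ on the torus. Pushing $g\mu$ to the core of the solid torus does not change its linking number with $\mu$. As $\mu$ runs once along the core and $\pm1$ times around the meridian, $\mathrm{lk}(\mu,g\mu)=\pm1$, sign at choice. For $h\notin\langle g\rangle$,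 $h\mu\subset h\mathcal B$ and $\mu$ bounds in $\mathcal B$, so $\mathrm{lk}(\mu,h\mu)=0$. Also $\mathrm{lk}(\mu,hJ_k)=0$, since the link misses $\mathcal B$. So the band sum changes, apart from the framing coefficient, only the coefficient of $g$ in $L_{ii}$, by $\pm1$.

**Step 5: framings, and $L=H^{-1}$.** Changing the framing of $J_i$ changes the coefficient of $1$ in $L_{ii}$ by any integer. The matrix $H^{-1}-L\in M_n(\Lambda)$ is hermitian, so its diagonal entries are integral combinations of $1$, of involutions, and of elements $g+g^{-1}$ with $g^2\neq1$. The moves therefore reach $L=H^{-1}$.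

**Step 6: surgery.** We check that surgery with $L=H^{-1}$ kills $H_1$ and creates none. Do $G$-equivariant surgery along the $gJ_i$ with these framings. Let $W=M_0\times I\cup(\text{2-handles})$ be the trace and $M$ the result. Then $H_2(W,M_0)=\Lambda^n$, generated by the cores, $H_1(W,M_0)=0$, and $\partial:H_2(W,M_0)\to H_1(M_0)=T$ is $\varphi$, which is onto. So $H_1(W)=0$. As $M_0$ is a rational homology sphere, $H_2(M_0)=0$, so $H_2(W)=\ker\varphi=\Lambda^nH$. By duality
$$H_2(W,M)\cong H^2(W,M_0)=\mathrm{Hom}(\Lambda^n,\mathbb Z)\cong\Lambda^n,$$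
given by intersection numbers with the cores: we record the number with the core of the handle $g\cdot j$ as the coefficient of $g$ in the $j$-th coordinate.

A class of $H_2(W)$ given by $k\in\Lambda^nH$ is represented by the sum of cores prescribed by $k$ together with a 2-chain $-c$, $\partial c=\sum_ik_iJ_i$, pushed slightly into the collar $M_0\times I$. Represent the core of $g\cdot j$ by its parallel with boundary $gJ_j^+$, continued by $gJ_j^+\times I$ through the collar. Cores and parallel cores are disjoint, so up to a global sign the intersection number is $c\cdot gJ_j^+=\mathrm{lk}(\sum_ik_iJ_i,gJ_j^+)$. With $k_i=\sum_hk_{i,h}h$ this is $\sum_{i,h}k_{i,h}(L_{ij})_{h^{-1}g}$, the coefficient of $g$ in $(kL)_j$. So $H_2(W)\to H_2(W,M)$ is $k\mapsto\pm kL=\pm kH^{-1}$ on $\Lambda^nH$, which is onto $\Lambda^n$. The exact sequence $H_2(W)\to H_2(W,M)\to H_1(M)\to H_1(W)=0$ gives $H_1(M)=0$. $M$ is closed, connected and oriented, so it is a homology 3-sphere. The surgery takes place away from the singular set, so $V$ still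 fixes a point, and the action is smooth, faithful and orientation-preserving. $\square$

What is left is algebra: present $(T,\lambda)$ by a hermitian matrix over $\mathbb Z[G]$.

## 5. Components of $\mathbb Q[G]$ and a congruence between determinants

Let $\psi_0=1,\psi_1,\psi_2,\psi_3$ be the characters of $V$ with $\psi_i(t_i)=1$, $\psi_i(t_j)=-1$ for $j\ne i$. Then $\mathbb Q[A]=\prod_S\mathbb Q(\zeta_S)$, and $B=\prod_S\mathbb Q(\zeta_S)\circ V$, where $\circ$ is the twisted group ring, $tx=t(x)t$. So $B=\prod_cB_c$, where $c$ runs over the following components. Each has a $B$-module $U_c$ and a field $Z_c$ over which $B_c$ acts linearly.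

* $c=(\emptyset,\psi)$: $U_c=\mathbb Q$ with $V$ acting by $\psi$; $Z_c=\mathbb Q$.
* $c=(i,\pm)$: $U_c=\mathbb Q(\zeta_i)$, with $t_i=\pm1$ and $t_{i+1}$ acting as bar; $Z_c=k_i$.
* $c=S=\{i,j\}$: $U_c=\mathbb Q(\zeta_S)$ with its Galois action of $V$; $Z_c=k_S$. Here $t_k$ acts as bar.
* $c=123$: $U_c=\mathbb Q(\zeta_{123})$ with its Galois action; $Z_c=K:=\mathbb Q(\zeta_{123})^V$. As $V$ consists of the even sign changes and bar is odd, $K$ is a CM field with real subfield $k_{123}$.

In each case $B_c=\mathrm{End}_{Z_c}(U_c)$: the map is injective by independence of automorphisms, and the dimensions agree ($1$, $4$, $16$, $16$ over $Z_c$). For $X\in M_n(B)$ let $\mathrm{nr}_c(X)$ be the determinant over $Z_c$ of $X$ acting on columns $U_c^n$, and $\mathrm{nr}=(\mathrm{nr}_c)_c$. Examples: at $(i,\pm)$ the element $t_{i+1}$ is bar on $\mathbb Q(\zeta_i)$, so $\mathrm{nr}(t_{i+1})=-1$. At $\{i,j\}$ the element $t_k$ is bar, with eigenvalue $-1$ of multiplicity $2$, so $\mathrm{nr}(t_k)=1$. An element $b$ of the field $U_c$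 has $\mathrm{nr}(b)=N(b)$, the norm to $Z_c$.

**Forms.** Let $b_c(u,v)=\mathrm{Tr}(u\bar v)$, the trace from the field $U_c$ to $Z_c$. It is nondegenerate, symmetric for $c\ne123$ and hermitian over $K/k_{123}$ for $c=123$. It satisfies $b_c(gu,v)=b_c(u,g^{-1}v)$, because $A$ acts by roots of unity and $V$ by signs and automorphisms that commute with bar. So $*$ is adjunction for $b_c$, and hermitian $H\in GL_n(B_c)$ correspond bijectively to nondegenerate symmetric (resp. hermitian) forms $b_H(u,v)=b_c^{\oplus n}(u,Hv)$ on $U_c^n$. For $c=123$, $\mathrm{nr}(H)=\overline{\mathrm{nr}(H)}$ lies in $k_{123}$. Moreover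
$$\det b_H=\det(b_c)^n\,\mathrm{nr}(H),\qquad b_{X^*HX}(u,v)=b_H(Xu,Xv). \tag{3}$$

**Isotypic parts.** Over $Z_c$, the $\psi_m$-part of $U_c$ is one-dimensional for every $m$ if $|S|\ge2$, since $U_c\cong Z_c[V]$ by the normal basis theorem. At $(i,+)$ it is one-dimensional for $m\in\{0,i\}$ and zero otherwise. At $(i,-)$ it is one-dimensional for $m\in\{j,k\}$ and zero otherwise.

By Proposition 5, $T$ lives in the components $(i,-)$ only. So the first guess for $H$ is determinant $\beta_i$ at $(i,-)$, and determinant $1$ everywhere else. The following lemma shows where this breaks.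

**Lemma 7.** Let $\ell=u_j$, $i\ne j$, and $H\in M_n(\Lambda_\ell)$. Then $\mathrm{nr}_{ij}(H)\equiv\mathrm{nr}_{(i,+)}(H)\,\mathrm{nr}_{(i,-)}(H)\ [j]$.

*Proof.* Let $\mathcal L=\mathbb Z[\zeta_{ij}]_\ell$, a $\Lambda_\ell$-module that is free of rank $4$ over $O=(O_{ij})_\ell$. So $\mathrm{nr}_{ij}(H)$ is the $O$-determinant of $H$ on $\mathcal L^n$. Let $\pi=2-X_j$. As $O_{ij}=O_i\otimes O_j$ (coprime discriminants), $O/\pi=O_i/u_j$. Filter $\mathcal L\supset(1-\zeta_j)\mathcal L\supset(1-\zeta_j)^2\mathcal L=\pi\mathcal L$. Both graded pieces are isomorphic to $\mathbb Z[\zeta_i]/u_j$, free of rank 2 over $O_i/u_j$, with $a_j$ acting trivially and $a_i$ as $\zeta_i$. On the first, $t_i$ acts trivially and $t_j,t_k$ as bar: this is $\mathbb Z[\zeta_i]\subset U_{(i,+)}$ mod $u_j$. On the second, the generator $1-\zeta_j$ is fixed by $t_j$ and sent by $t_i,t_k$ to $1-\zeta_j^{-1}=-\zeta_j^{-1}(1-\zeta_j)$, so $t_i$ acts as $-1$, $t_j$ as bar and $t_k$ as $-$bar. If $j=i+1$, this is $\mathbb Z[\zeta_i]\subset U_{(i,-)}$ mod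 $u_j$. If $j=i+2$, it becomes so after multiplication by $\zeta_i-\zeta_i^{-1}$, a unit mod $u_j$ that bar negates. The determinant of $H$ on $(\mathcal L/\pi)^n$ is the product of those on the graded pieces. $\square$

With the first guess, Lemma 7 demands $\beta_i\equiv1$ mod $u_j$, that is, $-(2-X_i)\equiv1$, or $X_i-3\in u_j\mathbb Z[\zeta_i]$. In the basis $\zeta_i,\dots,\zeta_i^{u_i-1}$ of $\mathbb Z[\zeta_i]$ we have $-3=3\sum_m\zeta_i^m$, so the coefficients of $X_i-3$ are $4,3,\dots,3,4$, and these are not all divisible by $u_j$. So the first guess fails for every $i$ and $j$.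

The determinants may, however, be multiplied by units. So we now look for units that make all the congruences hold at once. Section 7 will show that the congruences (a)–(d) of Proposition 9 below are enough.

## 6. Units with prescribed congruences

Let $\varepsilon=\frac{1+\sqrt5}2$. Then $O_3=\mathbb Z[\varepsilon]$, $O_3^*=\{\pm\varepsilon^m\}$, $N\varepsilon=-1$. Choose $\zeta_3$ with $X_3=\varepsilon^{-1}=\frac{\sqrt5-1}2$. Then $2-X_3=\frac{5-\sqrt5}2=\sqrt5\,\varepsilon^{-1}$. Modulo $\sqrt5$ we have $\varepsilon\equiv\frac12\equiv3$ and $\varepsilon^2\equiv-1$.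

**Lemma 8.** Let $\ell\equiv3\pmod4$ be a prime with $\ell\equiv\pm1\pmod5$ and $\mathfrak l\mid\ell$ a prime of $O_3$ (so $N\mathfrak l=\ell$). Then $\theta_\ell:=\left(\frac{\varepsilon\sqrt5}{\mathfrak l}\right)$ equals $-1$ if $\ell\equiv1$ and $+1$ if $\ell\equiv-1\pmod5$, for both choices of $\mathfrak l$.

*Proof.* $(\zeta_3^3-\zeta_3^{-3})^2=\zeta_3^6+\zeta_3^{-6}-2=X_3-2=-\varepsilon\sqrt5\cdot\varepsilon^{-2}$, so $\mathbb Q(\zeta_3)=k_3(\sqrt{-\varepsilon\sqrt5})$. Hence $\left(\frac{-\varepsilon\sqrt5}{\mathfrak l}\right)=1$ iff $\mathfrak l$ splits in $\mathbb Q(\zeta_3)$, iff $\ell\equiv1$ mod $5$. Finally $\left(\frac{-1}{\mathfrak l}\right)=-1$ since $N\mathfrak l=\ell\equiv3$ mod $4$. $\square$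

**Proposition 9.** Let $p\ne q$, $p\equiv q\equiv3\ (4)$, $p\equiv q\equiv\delta\ (5)$, $\delta=\pm1$, and $\sigma\in\{\pm1\}$. There are units $\eta_i^\pm\in O_i^*$, $\Delta_{ij}\in O_{ij}^*$, $\Delta_{123}\in O_{123}^*$ such that, with $\Delta_i^+=\eta_i^+$ and $\Delta_i^-=\beta_i\eta_i^-$,

* (a) $\Delta_i^\pm\equiv1\ [i]$;
* (b) $\Delta_i^+\equiv\Delta_i^-$ mod $2O_i$;
* (c) $\Delta_{ij}\equiv\Delta_i^+\Delta_i^-\ [j]$ for all $i\ne j$;
* (d) $\Delta_{123}\equiv\Delta_{ij}\ [k]$.

Modulo $u_j$ the element $\beta_i$ is $-(2-X_i)$. So (c) and (d) ask, up to a sign, for a system $(D_S)_{S\ne\emptyset}$ with $D_{S\cup v}\equiv D_S\ [v]$, where $D_i$ is $2-X_i$ times a unit and the other $D_S$ are units. We first build a system with $(2-X_i)^n$ in place of $2-X_i$.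

**Step 1: a system $D'$.** It has all the congruences, with too high a power of $2-X_i$. Let $\theta=\theta_p=\theta_q$; the two agree by Lemma 8, and this is where $p\equiv q$ mod $5$ is used. Let $n=\frac{p-1}2\cdot\frac{q-1}2$, which is odd. The primes $p,q$ split in $k_3$. Modulo each prime over $p$ or $q$ we have $\varepsilon^n\equiv\pm1$, so
$$\varepsilon^{2n}\equiv1\ \text{mod }p\text{ and mod }q,\qquad\varepsilon^{2n}\equiv(-1)^n=-1\ \text{mod }\sqrt5 .$$
By Euler's criterion, and as $\frac{p-1}2,\frac{q-1}2$ are odd, $(\varepsilon\sqrt5)^n\equiv\theta$ mod $p$ and mod $q$. Put $s_p=-\sigma\left(\frac pq\right)$ and $s_q=-\sigma\left(\frac qp\right)$. By reciprocity $\left(\frac pq\right)=-\left(\frac qp\right)$. Let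
$$D_1'=s_pp^{(q-1)/2},\quad D_2'=s_qq^{(p-1)/2},\quad D_3'=(\varepsilon\sqrt5)^n,\quad D'_{12}=-\sigma,$$
$$D'_{13}=\theta\varepsilon^{nj_1},\quad D'_{23}=\theta\varepsilon^{nj_2},\quad D'_{123}=\theta\varepsilon^{nj_3},$$
with $j_1,j_2,j_3\in\{0,2\}$ chosen so that $\theta(-1)^{j_1/2}=s_p\delta$, $\theta(-1)^{j_2/2}=s_q\delta$, $\theta(-1)^{j_3/2}=-\sigma$. Then
$$D'_{S\cup v}\equiv D'_S\ [v]\qquad(S\ne\emptyset,\ v\notin S). \tag{4}$$
There are nine cases.

* $D'_1\equiv s_p\left(\frac pq\right)=-\sigma=D'_{12}$ mod $q$, and $D'_2\equiv s_q\left(\frac qp\right)=-\sigma=D'_{12}$ mod $p$.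
* Mod $\sqrt5$: $D_1'\equiv s_p\delta\equiv D'_{13}$ and $D_2'\equiv s_q\delta\equiv D_{23}'$ (the exponents $\frac{q-1}2,\frac{p-1}2$ are odd), and $D'_{123}\equiv-\sigma=D'_{12}$.
* Mod $p$: $D_3'\equiv\theta\equiv D_{13}'$ and $D'_{23}\equiv\theta\equiv D'_{123}$.
* Mod $q$: $D_3'\equiv\theta\equiv D'_{23}$ and $D'_{13}\equiv\theta\equiv D'_{123}$.

As $p=N_{k_1/\mathbb Q}(2-X_1)$, and conjugates of $2-X_1$ are associates, $p$ is a unit times $(2-X_1)^{(p-1)/2}$. Similarly for $q$. Also $\varepsilon\sqrt5=\varepsilon^2(2-X_3)$. So each $D_i'$ is a unit of $O_i$ times $(2-X_i)^n$.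

**Step 2: a system $D$.** We lower the exponent $n$ to $1$ by dividing by a system with exponent $2$. Let
$$F_i=(2-X_i)^2,\quad F_{ij}=(X_i-X_j)^2,\quad F_{123}=X_1^2+X_2^2+X_3^2-X_1X_2X_3-4 .$$
Putting $X_v=2$ shows $F_{S\cup v}\equiv F_S\ [v]$; for example $X_3=2$ in $F_{123}$ gives $(X_1-X_2)^2$. The element $X_i-X_j=\zeta_i^{-1}(\zeta_i-\zeta_j)(\zeta_i-\zeta_j^{-1})$ is a unit, since $\zeta_i\zeta_j^{\pm1}$ has order $u_iu_j$. With $Y_\pm=\zeta_2\zeta_3^{\pm1}+\zeta_2^{-1}\zeta_3^{\mp1}$ we have $Y_++Y_-=X_2X_3$ and $Y_+Y_-=X_2^2+X_3^2-4$, so $F_{123}=(X_1-Y_+)(X_1-Y_-)$. Each factor is a unit by the same factorization with $\zeta_2\zeta_3^{\pm1}$ in place of $\zeta_j$. Put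
$$D_S=D_S'F_S^{-(n-1)/2}.$$
Then $D_{S\cup v}\equiv D_S\ [v]$ for $S\ne\emptyset$ (note that $2-X_i$ is a unit at $u_v$ for $v\ne i$), $D_S\in O_S^*$ for $|S|\ge2$, and $D_i=(2-X_i)\eta_i$ with $\eta_i=D_i'/(2-X_i)^n\in O_i^*$.

**Step 3: normalizing residues.** To obtain (a) later we want $\eta_i\equiv\kappa_i:=(\sigma u_ju_k)^{-1}\ [i]$. Let $c_i\in\mathbb F_{u_i}^*$ be the residue of $\eta_i$ mod $(1-\zeta_i)$. We claim that $\kappa_i/c_i$ is a square.

For $i=1$: $\mathrm{Gal}(k_1/\mathbb Q)$ acts trivially mod $(1-\zeta_1)$, so $N(\eta_1)\equiv c_1^{(p-1)/2}$, that is, $\left(\frac{c_1}p\right)=N(\eta_1)$. And $N(\eta_1)=s_p^{(p-1)/2}p^n/p^n=s_p=\sigma\left(\frac qp\right)$. On the other side, $\left(\frac{\kappa_1}p\right)=\left(\frac\sigma p\right)\left(\frac5p\right)\left(\frac qp\right)=\sigma\left(\frac qp\right)$, because $p\equiv3$ mod $4$ and $p\equiv\pm1$ mod $5$. For $i=2$: $\left(\frac{c_2}q\right)=N(\eta_2)=s_q=\sigma\left(\frac pq\right)=\left(\frac{\kappa_2}q\right)$ in the same way. For $i=3$: $\eta_3=\varepsilon^{2n}\equiv-1$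 and $\kappa_3=\sigma$, since $pq\equiv\delta^2=1$ mod $5$; both are squares mod $5$.

So $\kappa_i=c_ik_i^2$ with some $k_i$. Apply to all $D_S$ the automorphism $\zeta_i\mapsto\zeta_i^{k_i}$ ($i=1,2,3$). All congruences persist. The element $2-X_i$ becomes $2-X_i$ times $\frac{1-\zeta_i^{k_i}}{1-\zeta_i}\cdot\frac{1-\zeta_i^{-k_i}}{1-\zeta_i^{-1}}$, a unit $\equiv k_i^2\ [i]$, and the conjugate of $\eta_i$ is still $\equiv c_i\ [i]$. So the new $\eta_i$ satisfies $\eta_i\equiv c_ik_i^2=\kappa_i\ [i]$.

**Step 4: splitting $\eta_i=\eta_i^+\eta_i^-$.** The factors must satisfy (a) at $u_i$ and (b) at $2$. Let $o=|(O_i/2)^*|$. It is odd, since $2$ is unramified in $k_i$ and $O_i/2$ is a product of fields of characteristic 2. Recall that $X_i-1$ is a unit with $\beta_i\equiv X_i-1$ mod $2$ by (2). Put $y=((X_i-1)\eta_i)^{(o+1)/2}\in O_i^*$. Then $y^2\equiv(X_i-1)\eta_i$ mod $2$.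

To correct $y$ at $u_i$ without changing it mod $2$, take for odd $k\ge1$ prime to $u_i$ the unit
$$v_k=\zeta_i^{-(k-1)/2}\,\frac{\zeta_i^k-1}{\zeta_i-1}=1+\sum_{m=1}^{(k-1)/2}(\zeta_i^m+\zeta_i^{-m})\in O_i^*,\qquad v_k\equiv k\ [i],$$
and its conjugate $v_k^{(2)}$ under $\zeta_i\mapsto\zeta_i^2$. Squaring termwise mod $2$ gives $v_k^2\equiv v_k^{(2)}$ mod $2$. So $v_k^2/v_k^{(2)}$ is a unit that is $\equiv1$ mod $2$ and $\equiv k^2/k=k\ [i]$. Choose $k$ such that $\eta_i^+:=y\,v_k^2/v_k^{(2)}\equiv1\ [i]$, and put $\eta_i^-=\eta_i/\eta_i^+$. Then $(\eta_i^+)^2\equiv y^2\equiv\beta_i\eta_i$ mod $2$, that is, $\eta_i^+\equiv\beta_i\eta_i^-$ mod $2$, which is (b). Also $\eta_i^+\equiv1$ and $\beta_i\eta_i^-\equiv\sigma u_ju_k\cdot\kappa_i=1\ [i]$, which is (a).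

Finally put $\Delta_{ij}=-D_{ij}$, $\Delta_{123}=-D_{123}$. Then $\Delta_i^+\Delta_i^-=\beta_i\eta_i\equiv-(2-X_i)\eta_i=-D_i\equiv-D_{ij}=\Delta_{ij}\ [j]$, which is (c). And $\Delta_{123}=-D_{123}\equiv-D_{ij}=\Delta_{ij}\ [k]$, which is (d). $\square$

## 7. Hermitian matrices over $\mathbb Z_\ell[G]$

Fix the $\Delta$'s of Proposition 9 for the sign $\sigma$ of Proposition 5, and let $\Delta=(\Delta_c)_c$ with $\Delta_{(\emptyset,\psi)}=1$, $\Delta_{(i,\pm)}=\Delta_i^\pm$, and $\Delta_{ij}$, $\Delta_{123}$.

**Proposition 10.** For every prime $\ell$ there is a hermitian $H_\ell=\mathrm{diag}(h,1)\in M_2(\Lambda_\ell)\cap GL_2(B_\ell)$ with $\mathrm{nr}(H_\ell)=\Delta$, with identity $(\emptyset,\psi)$-components, and with $(\Lambda_\ell^2/\Lambda_\ell^2H_\ell,\ aH_\ell^{-1}b^*)\cong(T_\ell,\lambda)$, where $T_\ell$ is the $\ell$-part of $T$. So $H_\ell\in GL_2(\Lambda_\ell)$ if $\ell\nmid|T|$.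

We use: if $O$ is a finite product of complete discrete valuation rings with finite residue fields and $O'/O$ is finite étale Galois, then the norm $O'^*\to O^*$ is onto; if moreover $O$ is unramified over $\mathbb Z_\ell$, the norm maps $1+\ell O'$ onto $1+\ell O$ (Serre, *Local Fields*, V §2). For $\ell\nmid\prod_{i\in S}u_i$ the extension $\mathbb Z[\zeta_S]_\ell$ of $(O_S)_\ell$ is étale Galois.

**Step 1: primes $\ell\nmid2\cdot5pq$, unit components.** Here $\ell\nmid|G|$, so $\Lambda_\ell=\prod_c\Lambda_{\ell,c}$, and each component can be treated separately. We choose $h$ where no torsion lives.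

* At $(\emptyset,\psi)$: $h=1$.
* At $c=\{i,j\}$: $h=bt_k$ with $b\in\mathbb Z[\zeta_{ij}]_\ell^*$. Since $t_k$ acts as bar, $h^*=t_k\bar b=bt_k=h$. And $\mathrm{nr}(h)=N(b)\,\mathrm{nr}(t_k)=N(b)$; choose $N(b)=\Delta_{ij}$.
* At $c=123$: $h=b$, a unit of the bar-invariants $\mathbb Z[\zeta_{123}]^+_\ell$. It is hermitian, with $\mathrm{nr}(b)=\prod_{t\in V}t(b)$. As $V$ maps isomorphically onto $\mathrm{Gal}(\mathbb Q(\zeta_{123})^+/k_{123})$, this is the norm to $k_{123}$, from an étale extension; choose it $=\Delta_{123}$.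
* At $(i,+)$, and at $(i,-)$ if $\beta_i$ is a unit at $\ell$: $h=bt_{i+1}$ with $b\in\mathbb Z[\zeta_i]_\ell^*$, hermitian as before. Here $\mathrm{nr}(h)=-b\bar b$; choose it $=\Delta_i^\pm$, a unit at $\ell$.

**Step 2: primes $\ell\nmid2\cdot5pq$, torsion components.** Here $h$ must present the given form. By Proposition 5, $T_\ell$ lives only in the components $(i,-)$ where $\beta_i$ is a nonunit at $\ell$. They are mutually orthogonal for $\lambda$, because the central idempotents of the components lie in $\Lambda_\ell$ and are self-adjoint. Fix such a $c=(i,-)$, and let $T'$ be the $c$-part of $T_\ell$, $O=(O_i)_\ell$, $\mathcal L=\mathbb Z[\zeta_i]_\ell$. As $\mathcal L/O$ is étale Galois with group $\{1,\text{bar}\}$, we have $\Lambda_{\ell,c}=\mathrm{End}_O(\mathcal L)$ (Auslander–Goldman), and $b_c$ is unimodular on $\mathcal L$. As $\ell$ is odd, $\mathcal L$ has an orthogonal $O$-basis $e_1,e_2$. Let $E_{11},E_{22}$ be the corresponding projections; they are self-adjoint.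

By Morita theory $T'=\mathcal L\otimes_OM$ for a finite $O$-module $M$. As $O$-modules, $M^2\cong T'\cong\mathcal L/\beta_i\mathcal L\cong(O/\beta_i)^2$, so $M\cong O/\beta_i$ by uniqueness of elementary divisors over each factor of $O$. Since $\Lambda_{\ell,c}E_{11}\cong\mathcal L$, we get $T'\cong\Lambda_{\ell,c}E_{11}/(\beta_i)$. Let $g\in T'$ correspond to $E_{11}$, so $E_{11}g=g$ and $\beta_ig=0$. Then
$$\lambda(g,g)=E_{11}\lambda(g,g)E_{11}\in E_{11}(B/\Lambda)_{\ell,c}E_{11}=\bigl((\mathbb Q_\ell\otimes k_i)/O\bigr)E_{11},\qquad\lambda(g,g)=\frac w{\beta_i}E_{11},\ w\in O/\beta_i .$$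
If $w$ were divisible by a prime $\pi$ of a factor of $O$ with $\pi\mid\beta_i$, then $\frac{\beta_i}\pi g$, taken in that factor, would be nonzero and orthogonal to $\Lambda g=T'$, contradicting nondegeneracy. So $w$ is a unit mod $\beta_i$, and we lift it to $w\in O^*$. Put
$$h=\beta_iw^{-1}E_{11}+w\eta_i^-E_{22}.$$
It is hermitian with $\mathrm{nr}(h)=\beta_i\eta_i^-=\Delta_i^-$. Its discriminant module is $\Lambda_{\ell,c}/\Lambda_{\ell,c}h=\Lambda_{\ell,c}E_{11}/(\beta_i)$, and its form takes the value $E_{11}h^{-1}E_{11}=\frac w{\beta_i}E_{11}$ on the generator. A sesquilinear form is determined by its value on a generator, so this is isometric to $(T',\lambda)$.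

**Step 3: $\ell=2$.** The components $(i,+)$ and $(i,-)$ are glued mod $2$, and (b) is what is needed. We have $\Lambda_2=\mathbb Z_2[V]\times\prod_{S\ne\emptyset}\mathbb Z[\zeta_S]_2\circ V$. Take $h=1$ in $\mathbb Z_2[V]$, and for $|S|\ge2$ choose $h$ as in Step 1; the extensions used are étale at $2$. For $S=\{i\}$ let $\mathcal L=\mathbb Z[\zeta_i]_2$, $O=(O_i)_2$. In this factor $t_i$ is central. Choose $b_+\in\mathcal L^*$ with $N(b_+)=-\Delta_i^+$. By (b), $\Delta_i^-/\Delta_i^+\in1+2O$, so there is $x\in1+2\mathcal L$ with $N(x)=\Delta_i^-/\Delta_i^+$. Put $b_-=b_+x$ and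
$$b=\frac{b_++b_-}2+\frac{b_+-b_-}2\,t_i .$$
As $b_+-b_-\in2\mathcal L$, $b\in\mathcal L[t_i]$. Since $\mathcal L[t_i]=\{(x_+,x_-)\in\mathcal L^2:x_+\equiv x_-\bmod2\}$ and $b\mapsto(b_+,b_-)$, $b$ is a unit. Then $h=bt_{i+1}$ is a unit and hermitian ($h^*=t_{i+1}\bar b=bt_{i+1}$, bar acting on coefficients), with $\mathrm{nr}=-b_\pm\bar b_\pm=\Delta_i^\pm$ at $(i,\pm)$. Since $T_2=0$, the discriminant is right.

**Step 4: $\ell=u_i$, the gluing.** We describe $\mathbb Z_\ell[A]$ by congruences. We have $\mathbb Z_\ell[\langle a_i\rangle]=\{(a,b)\in\mathbb Z_\ell\times\mathbb Z_\ell[\zeta_i]:a\equiv b\ [i]\}$ and $\mathbb Z_\ell[\langle a_j,a_k\rangle]=\prod_{S\subset\{j,k\}}\mathbb Z[\zeta_S]_\ell$. So $\mathbb Z_\ell[A]$ is the ring of families $(s_S)_S$, $s_S\in\mathbb Z[\zeta_S]_\ell$, with $s_{S\cup i}\equiv s_S\ [i]$ for $S\subset\{j,k\}$. Let $\mathcal S=\mathbb Z[A]^{\{\pm1\}^3}$ be the ring of elements invariant under all sign changes of the three factors. As $\mathbb Z_\ell$ is flat,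
$$\mathcal S_\ell=\Bigl\{(s_S)\in\prod_S(O_S)_\ell:\ s_{S\cup i}\equiv s_S\ [i]\ \text{for }S\subset\{j,k\}\Bigr\}, \tag{5}$$
and an element is a unit iff all its components are.

**Step 5: $\ell=u_i$, the matrix.** We use one element of $\mathcal S_\ell$ for each character of $V$. Let $\pi_m\in\mathbb Z_\ell[V]$ be the idempotent of $\psi_m$, and $h=\sum_mh^{(m)}\pi_m$ with $h^{(m)}\in\mathcal S_\ell^*$. As $h^{(m)}$ commutes with $V$ and is bar-invariant, $h$ is a hermitian unit of $\Lambda_\ell$, and it acts on the $\psi_m$-part of $U_c$ by the scalar $h^{(m)}_S$. By the isotypic parts in Section 5, $\mathrm{nr}(h)$ is $h^{(m)}_\emptyset$ at $(\emptyset,\psi_m)$; $h_v^{(0)}h_v^{(v)}$ at $(v,+)$; the product of the other two $h_v^{(m)}$ at $(v,-)$; and $\prod_mh_S^{(m)}$ for $|S|\ge2$. Choose, all unspecified components being $1$: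

* levels $\emptyset,\{i\}$: $h_\emptyset^{(m)}=1$ for all $m$, $h_i^{(0)}=\Delta_i^+$, $h_i^{(j)}=\Delta_i^-$. The congruences in (5) hold by (a).
* levels $\{v\},\{i,v\}$ for each $v\neq i$, with some $m$ such that $\psi_m(t_v)=-1$: $h_v^{(0)}=\Delta_v^+$, $h_v^{(m)}=h_{iv}^{(m)}=\Delta_v^-$, $h_{iv}^{(0)}=\Delta_{iv}/\Delta_v^-$. The congruence $\Delta_{iv}/\Delta_v^-\equiv\Delta_v^+\ [i]$ is (c), and $\Delta_v^-$ is a unit at $\ell$ by Section 3.1.
* levels $\{j,k\},\{1,2,3\}$: $h^{(0)}_{jk}=\Delta_{jk}$, $h_{123}^{(0)}=\Delta_{123}$. The congruence is (d).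

Then $\mathrm{nr}(h)=\Delta$ and the $(\emptyset,\psi)$-components are $1$. As $T_\ell=0$, the discriminant is right. $\square$

## 8. From local to global

**Proposition 11.** Under the hypotheses of Theorem 1, there is a hermitian $H\in M_2(\Lambda)\cap GL_2(B)$ whose discriminant form is isometric to $(T,\lambda)$.

**Step 1: a rational form.** We find a hermitian $H\in GL_2(B)$ with $\mathrm{nr}(H)=\Delta$ and $b_H\cong b_{H_\ell}$ over $Z_c\otimes\mathbb Q_\ell$ for all $\ell$ and $c$, one component at a time.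

*At $(\emptyset,\psi)$* take the identity.

*At $c=(i,\pm)$ or $\{i,j\}$.* The form $b_{H_\ell}$ has dimension $4$ or $8$ over the totally real field $Z_c$ and determinant $\det(b_c)^2\Delta_c$ by (3). For $\ell\nmid2\cdot5pq|T|$ it is unimodular on the lattice $(\mathbb Z[\zeta_S]_\ell)^2$, so its Hasse symbols are $1$ (O'Meara, *Introduction to Quadratic Forms*, 92:1). At the real places choose signatures compatible with the sign of $\Delta_c$. A real form with $m$ negative entries has Hasse symbol $(-1)^{m(m+1)/2}$, which changes when $m$ changes by $2$. As the dimension is at least $4$, both values occur at a given real place with a given sign of the determinant. So the product of all Hasse symbols can be made $1$. The existence theorem (O'Meara 72:1) says: local regular spaces of the same dimension, with determinants coming from one global element, almost all Hasse symbols $1$, and product of all Hasse symbols $1$, are the localizations of a global space. So there is a global form $F$ with these completions. Identify its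 space with $U_c^2$ by any $Z_c$-linear map. Its determinant becomes $\det(b_c)^2\Delta_cs^2$ with $s\in Z_c^*$, and after composing with a linear map of determinant $s^{-1}$ it is exactly $\det(b_c)^2\Delta_c$. The matrix $H$ with $b_H=F$ then has $\mathrm{nr}(H)=\Delta_c$ by (3).

*At $c=123$.* Take an orthogonal basis of $(U_c,b_c)$ over $K$, and $H=\mathrm{diag}(h,1)$ with $h$ multiplying the first basis vector by $\Delta_{123}\in k_{123}$ and fixing the others. Then $H$ is hermitian and $\mathrm{nr}(H)=\Delta_{123}$. For a finite place $v$ of $k_{123}$, nondegenerate hermitian forms over $K\otimes k_{123,v}$ are classified by dimension, and determinant modulo norms, if $v$ is nonsplit (Scharlau, *Quadratic and Hermitian Forms*, 10.1.6), and by dimension if $v$ splits. Dimension and determinant of $b_H$ and $b_{H_\ell}$ agree, so $b_H\cong b_{H_\ell}$.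

**Step 2: local isometries of reduced norm 1.** They will be approximated by one global matrix. Let $\Sigma$ be the finite set of primes $\ell$ with $\ell\mid2\cdot5pq|T|$ or $H\notin GL_2(\Lambda_\ell)$. For $\ell\in\Sigma$ there is $X_\ell\in GL_2(B_\ell)$ with $X_\ell^*HX_\ell=H_\ell$, by Step 1 and (3). Both sides have reduced norm $\Delta$. So $\mathrm{nr}(X_\ell)=\pm1$ in each factor of $Z_c\otimes\mathbb Q_\ell$ for $c\ne123$, and $\mathrm{nr}(X_\ell)$ has norm $1$ to $k_{123}\otimes\mathbb Q_\ell$ for $c=123$. Replacing $X_\ell$ by $YX_\ell$ with $Y^*HY=H$ keeps the equation. For $Y$ take a reflection (determinant $-1$), respectively multiplication of one vector of an orthogonal basis by a norm-one scalar, with the other basis vectors fixed. So we may assume $\mathrm{nr}(X_\ell)=1$.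

**Step 3: strong approximation.** We replace $H$ by an equivalent integral matrix. The group $SL_2(B)$ of elements of reduced norm $1$ is $\prod_cSL_{N_c}(Z_c)$ with $N_c=2\dim_{Z_c}U_c\ge2$. Strong approximation says that $SL_N(Z_c)$ is dense in $SL_N$ over the finite adeles of $Z_c$. So there is $\gamma\in SL_2(B)$ in the open set given by $\gamma=X_\ell y_\ell$ with $y_\ell\in GL_2(\Lambda_\ell)$ for $\ell\in\Sigma$, and $\gamma\in GL_2(\Lambda_\ell)$ for $\ell\notin\Sigma$. Put $H'=\gamma^*H\gamma$. For $\ell\notin\Sigma$, $H'\in GL_2(\Lambda_\ell)$. For $\ell\in\Sigma$, $H'=y_\ell^*X_\ell^*HX_\ell y_\ell=y_\ell^*H_\ell y_\ell\in M_2(\Lambda_\ell)$. So $H'\in M_2(\Lambda)\cap GL_2(B)$, and it is hermitian.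

**Step 4: the discriminant form.** We compare it with $(T,\lambda)$ prime by prime. For $\ell\in\Sigma$, the map $v\mapsto vy_\ell^{-1}$ carries $\Lambda_\ell^2H'=\Lambda_\ell^2H_\ell y_\ell$ to $\Lambda_\ell^2H_\ell$, and $vH'^{-1}w^*=(vy_\ell^{-1})H_\ell^{-1}(wy_\ell^{-1})^*$. So the $\ell$-part of the discriminant form of $H'$ is $(T_\ell,\lambda)$ by Proposition 10. For $\ell\notin\Sigma$ both $\ell$-parts are zero. Finite modules and $B/\Lambda$ decompose into $\ell$-parts, so the discriminant form of $H'$ is isometric to $(T,\lambda)$, and $H'$ is the required matrix. $\square$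

**Proof of Theorem 1.** By Propositions 5 and 11 and Lemma 6, $G(p,q,5)$ acts smoothly, faithfully and orientation-preservingly on a homology 3-sphere, with $V$ fixing a point. By Lemma 4 it is not isomorphic to a subgroup of $\mathrm{SO}(4)$. Any two distinct primes $\equiv11$ mod $20$ (such as $11,31$) satisfy the hypotheses, and so do any two distinct primes $\equiv19$ mod $20$ (such as $19,59$); by Dirichlet there are infinitely many of each. $\blacksquare$

## 9. Torsion and the converse

Let now $p\neq q$ be any primes $\equiv3$ mod $4$, and let $G=G(p,q,5)$ act on a homology 3-sphere $M$. By Lemma 3, $A$ acts freely. The notation of Sections 3.1 and 6 is kept, except for the congruences mod 5, which are to be proved. We extract from $M$ a system $(D_S)$ like that of Step 2 in Section 6, and then show that it forces the congruences.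

### 9.1 A unit system from $M$

**Definition 7.** Let $C$ be an acyclic complex of finitely generated based free modules over a commutative ring $R$, with contraction $s$ (so $\partial s+s\partial=1$). Its torsion is $\tau(C)=\det(\partial+s:C_{odd}\to C_{even})\in R^*$.

It does not depend on $s$. It is multiplicative, up to sign, in short exact sequences with compatible bases, and it is inverted by a shift of degrees. Multiplying basis elements by elements of a group $\Gamma\subset R^*$ and reordering them changes it by an element of $\pm\Gamma$. Here $R$ will be $\Lambda'$ or $\Lambda'_{\mathbb Q}$, defined next.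

Let $\alpha$ generate $A$, $\mathcal N=\sum_{a\in A}a$, $\Lambda'=\mathbb Z[A]/(\mathcal N)$, and $\Lambda'_{\mathbb Q}=\mathbb Q\otimes\Lambda'=\prod_{S\ne\emptyset}\mathbb Q(\zeta_S)$. Example: let $L$ be the complex
$$\mathbb Z[A]\xrightarrow{\alpha-1}\mathbb Z[A]\xrightarrow{\mathcal N}\mathbb Z[A]\xrightarrow{\alpha-1}\mathbb Z[A]$$
in degrees $3,2,1,0$. It has $H_0=\mathbb Z$, $H_3=\mathbb Z\mathcal N$, $H_1=H_2=0$. In $L\otimes\Lambda'_{\mathbb Q}$ the middle map is $0$ and the outer maps are multiplication by the unit $\alpha-1$. With $s=(\alpha-1)^{-1}$ from degree $0$ to $1$ and from $2$ to $3$ one gets $\tau(L\otimes\Lambda_{\mathbb Q}')=(\alpha-1)^2$.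

**Step 1: the torsion of $M$.** We show it is $(\alpha-1)^2$ times a unit of $\Lambda'$. Take a smooth $G$-equivariant triangulation (Illman), and $C=C_*(M)$. As $A$ acts freely, $C$ is a free $\mathbb Z[A]$-complex with a basis of simplices, well defined up to $\pm A$ and order. As $A$ acts trivially on $H_*(M)$, $C\otimes\Lambda'_{\mathbb Q}$ is acyclic. Let $D\in(\Lambda'_{\mathbb Q})^*$ be its torsion, well defined up to $\pm A$.

Since $L$ is free and $H_1(C)=H_2(C)=0$, there is a chain map $f:L\to C$ inducing the identity on $H_0=\mathbb Z$, and multiplication by some $k$ on $H_3=\mathbb Z$. Likewise there is $g:C\to L$ with the identity on $H_0$ and some $k'$ on $H_3$. The map $gf-1$ is zero on $H_0$, and $H_1(L)=H_2(L)=0$. So one constructs degree by degree a homotopy after which $gf-1$ vanishes in degrees $<3$. In degree $3$ it then maps into cycles, $1\mapsto c\,\mathcal N\in\mathbb Z\mathcal N=H_3(L)$. On $H_3$ this sends $\mathcal N$ to $c\,\mathcal N^2=c|A|\mathcal N$. So $kk'\equiv1$ mod $|A|$. In particular $k\ne0$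 is prime to $|A|$.

The cone of $f$ is a bounded free complex with homology only $\mathbb Z/k$, with trivial action, in one degree. So the homology of the cone tensored with $\Lambda'$ is $\mathrm{Tor}_*^{\mathbb Z[A]}(\mathbb Z/k,\Lambda')$ up to a shift. On it $\mathcal N$ acts as $0$ (through $\Lambda'$) and as $|A|$, invertibly (through $\mathbb Z/k$). So it vanishes. Hence the cone tensored with $\Lambda'$ is acyclic over $\Lambda'$ and has torsion in $\Lambda'^*$. By multiplicativity this torsion is $\pm D\cdot(\alpha-1)^{-2}$. So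
$$D=u(\alpha-1)^2,\qquad u\in\Lambda'^*.$$

**Step 2: $D$ can be chosen $V$-invariant.** This makes its components real. Each $t\in V$ permutes the simplices up to orientation and is semilinear over $t:\mathbb Z[A]\to\mathbb Z[A]$, so $t(D)\in\pm A\cdot D$. As $\{\pm1\}\times A$ embeds in $\Lambda'^*$, $t\mapsto t(D)/D$ is a cocycle $V\to\{\pm1\}\times A$. Its $A$-part is a coboundary, because $|V|$ and $|A|$ are coprime. So after multiplying $D$ by an element of $A$ we have $t(D)=\epsilon(t)D$ with $\epsilon(t)=\pm1$. Let $D_S$ be the image of $D$ in $\mathbb Q(\zeta_S)$, $S\neq\emptyset$. Suppose $t$ inverts $a_i$ and $\epsilon(t)=-1$. Then $\bar D_i=-D_i$, so $D_i/(\zeta_i-\zeta_i^{-1})$ is real. Its $(1-\zeta_i)$-valuation is $2-1=1$. But real elements of $\mathbb Q(\zeta_i)$ have even valuation. Contradiction. Every $t\ne1$ inverts some $a_i$, so $\epsilon=1$.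

**Step 3: the system.** We collect what the $D_S$ satisfy.

* $D_i=(2-X_i)\eta_i$ with $\eta_i\in O_i^*$: it is real, has $(1-\zeta_i)$-valuation $2$, and is a unit elsewhere.
* $D_{ij}\in O_{ij}^*$: $V$ acts on $\mathbb Q(\zeta_{ij})$ by all sign changes, and $\alpha-1$ becomes a unit, because $\alpha$ goes to a root of unity of order $u_iu_j$.
* $D_{S\cup v}\equiv D_S\ [v]$ for $S\neq\emptyset$, $v\notin S$: both are images of one element of $\mathbb Z[A]$ lifting $D$, and the maps of $\mathbb Z[A]$ to $\mathbb Z[\zeta_{S\cup v}]$ and $\mathbb Z[\zeta_S]$ agree mod $(1-\zeta_v)$.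
* $D_{123}\in O_{123}^*$: it is a $V$-invariant unit. The unit $\bar D_{123}/D_{123}$ has absolute value $1$ at all archimedean places, so it is a root of unity (Kronecker), and it is $V$-invariant. Each $\zeta_i$ is inverted by some $t\in V$, so it is $\pm1$. It is $\equiv\bar D_{12}/D_{12}=1\ [3]$, so it is $1$. Thus $D_{123}$ is invariant under $V$ and bar.

### 9.2 The congruences mod 5

Let $N$ be the norm from $k_3=\mathbb Q(\sqrt5)$ to $\mathbb Q$, and
$$\omega_p=N_{k_{13}/k_3}(D_{13}),\quad\omega_q=N_{k_{23}/k_3}(D_{23}),\quad\omega=N_{k_{123}/k_3}(D_{123}),$$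
all in $O_3^*=\{\pm\varepsilon^m\}$.

**Step 1: norms of the congruences.** We move everything to $\mathbb Q(\sqrt5)$. Galois elements preserve the ideals $(1-\zeta_v)$, and an element moving only $\zeta_v$ acts trivially mod $(1-\zeta_v)$ and fixes $D_S$ for $v\notin S$. So $D_{13}\equiv D_1\ [3]$, $D_{13}\equiv D_3\ [1]$, $D_{123}\equiv D_{12}\ [3]$ and $D_{123}\equiv D_{13}\ [2]$ give
$$\omega_p\equiv N_{k_1/\mathbb Q}(D_1)=\pm p\ \bmod\sqrt5, \tag{6}$$
$$\omega_p\equiv D_3^{(p-1)/2}\ \bmod p, \tag{7}$$
$$\omega\equiv N_{k_{12}/\mathbb Q}(D_{12})=\pm1\ \bmod\sqrt5, \tag{8}$$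
$$\omega\equiv\omega_p^{(q-1)/2}\ \bmod q, \tag{9}$$
where (9) is obtained by taking first the norm from $k_{123}$ to $k_{13}$, then to $k_3$. The analogues with $p,q$ exchanged hold too.

**Step 2: $p,q\equiv\pm1$ mod $5$.** We read off parities of exponents of $\varepsilon$. As $\varepsilon\equiv3$ has order $4$ mod $\sqrt5$, with $\varepsilon^2\equiv-1$, (8) gives $\omega=a\varepsilon^m$ with $a=\pm1$ and $m$ even. So $N(\omega)=1$. The norm of (9) is $1\equiv N(\omega_p)^{(q-1)/2}$ mod $q$, with $\frac{q-1}2$ odd, so $N(\omega_p)=1$ and $\omega_p=a_p\varepsilon^{\mathrm{even}}$, $a_p=\pm1$. Then (6) gives $\pm p\equiv\pm1$ mod $5$. Likewise $\omega_q=a_q\varepsilon^{\mathrm{even}}$, $a_q=\pm1$, and $q\equiv\pm1$ mod $5$. So $p,q$ split in $k_3$, and $\left(\frac{-1}{\mathfrak p}\right)=\left(\frac{-1}{\mathfrak q}\right)=-1$ for primes $\mathfrak p\mid p$, $\mathfrak q\mid q$. Hence the quadratic symbol of a sign mod $\mathfrak p$ or $\mathfrak q$ is that sign.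

**Step 3: $D_3$ up to squares.** We determine its exponent of $\varepsilon$ mod $2$. Since $D_3=(2-X_3)\eta_3$, we have $D_3=s\varepsilon^l\sqrt5$ with $s=\pm1$, so $N(D_3)=(-1)^{l+1}5$. The norm of (7) is $1\equiv N(D_3)^{(p-1)/2}$ mod $p$, that is, $\left(\frac{N(D_3)}p\right)=1$. As $\left(\frac5p\right)=1$ and $\left(\frac{-1}p\right)=-1$, $l$ is odd. So $D_3=s\,\varepsilon\sqrt5\cdot\varepsilon^{\mathrm{even}}$.

**Step 4: $\theta_p=\theta_q$.** We compare signs. By (7), $\omega_p\equiv\left(\frac{D_3}{\mathfrak p}\right)=s\theta_p$ mod $\mathfrak p$. Taking the quadratic symbol mod $\mathfrak p$ of both sides, with $\omega_p=a_p\varepsilon^{\mathrm{even}}$, gives $a_p=s\theta_p$. Similarly $a_q=s\theta_q$. By (9), $\omega\equiv\left(\frac{\omega_p}{\mathfrak q}\right)=a_p$ mod $\mathfrak q$. Taking symbols mod $\mathfrak q$, with $\omega=a\varepsilon^{\mathrm{even}}$, gives $a=a_p$. Symmetrically $a=a_q$. Hence $\theta_p=\theta_q$, and Lemma 8 gives $p\equiv q\equiv1$ or $p\equiv q\equiv-1$ mod $5$.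

**Proof of Theorem 2.** The "only if" part is Step 4, and the "if" part is Theorem 1. Every action is nonfree, because $V\cong\mathbb Z_2^2$ does not act freely on a homology sphere. $\blacksquare$
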